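# Integrability of $f(u^\star)$ for the extremal solution of a $p$-Laplace problem

## 1. A uniform bound along the branch of minimal solutions

**Theorem 1.** Let $\Omega\subset\mathbb R^n$, $n\ge2$, be a smooth bounded domain, let $p>1$, and let $f$ be an increasing positive $C^1$ function on $[0,\infty)$ with
$$\lim_{t\to+\infty}\frac{f(t)}{t^{p-1}}=+\infty. \tag{1.1}$$
Let $\lambda^\star\in(0,\infty)$ be the extremal parameter of the problem
$$-\Delta_pu=\lambda f(u)\ \text{ in }\Omega,\qquad u>0\ \text{ in }\Omega,\qquad u=0\ \text{ on }\partial\Omega, \tag{1.2}$$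
let $u_\lambda$, $0<\lambda<\lambda^\star$, be its minimal solutions, and let $u^\star=\lim_{\lambda\uparrow\lambda^\star}u_\lambda$. Then
$$\sup_{\lambda^\star/2\le\lambda<\lambda^\star}\Big\{\int_\Omega|\nabla u_\lambda|^p+\int_{\partial\Omega}|\nabla u_\lambda|^p\,d\mathcal H^{n-1}+\int_\Omega f(u_\lambda)\Big\}<\infty. \tag{1.3}$$
In particular $f(u^\star)\in L^1(\Omega)$ and $u^\star\in W^{1,p}_0(\Omega)$.

Let us go through the terms. The $p$-Laplacian is $\Delta_pu=\operatorname{div}(|\nabla u|^{p-2}\nabla u)$, and (1.2) is understood weakly: $\int|\nabla u|^{p-2}\nabla u\cdot\nabla\varphi=\lambda\int f(u)\varphi$ for all $\varphi\in W^{1,p}_0(\Omega)$. A regular solution is one in $C^1_0(\overline\Omega)$. The following facts about (1.2) are known, and they are part of the setting. There is $\lambda^\star\in(0,\infty)$ such that for every $\lambda\in(0,\lambda^\star)$ there is a minimal solution $u_\lambda\in C^1_0(\overline\Omega)$, meaning that $u_\lambda\le v$ for every solution $v$ with the same $\lambda$.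 This $u_\lambda$ is semi-stable (Section 5 makes this precise and proves the form we use). The map $\lambda\mapsto u_\lambda$ is increasing, and there is no regular solution for $\lambda>\lambda^\star$. So the pointwise limit $u^\star$ exists, with values in $(0,\infty]$.

The question, asked by Daniele Castorina and Manel Sanchon in "Regularity of stable solutions of $p$-Laplace equations through geometric Sobolev type inequalities", arXiv:1201.3486 (2012), is whether the right-hand side of the equation stays integrable in the limit. It was known that $f(u^\star)\in L^1(\Omega)$ if in addition $p\ge2$ and $(f(t)-f(0))^{1/(p-1)}$ is convex for all $t\ge T$, for some $T\ge 0$. The theorem needs neither $p\ge2$ nor convexity. It does not claim that $u^\star$ is bounded.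

Given the bound (1.3), the last sentence of the theorem is quick. As $\lambda\uparrow\lambda^\star$ we have $f(u_\lambda)\uparrow f(u^\star)$ wherever $u^\star<\infty$, which will be almost everywhere, so monotone convergence gives $f(u^\star)\in L^1(\Omega)$. The $u_\lambda$ are bounded in $W^{1,p}_0(\Omega)$ and converge a.e. to $u^\star$, hence $u^\star\in W_0^{1,p}(\Omega)$ and $u_\lambda\rightharpoonup u^\star$ weakly. So everything is in (1.3).

Throughout, $\lambda\in[\lambda^\star/2,\lambda^\star)$, and when $\lambda$ is fixed we write $u=u_\lambda$. We set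
$$F(t)=\int_0^tf,\qquad V=|\nabla u|^{p-2}\nabla u,\qquad \Sigma=\Sigma_\lambda=\int_\Omega|\nabla u_\lambda|^p,\qquad M_\lambda=\lambda\int_\Omega f(u_\lambda).$$
We let $\nu$ be the inner unit normal and $d$ the distance to $\partial\Omega$ in $\overline\Omega$, extended outside as the signed distance. We fix $\bar\delta>0$ such that $d$ is smooth with bounded derivatives in $\{|d|<\bar\delta\}$; then $\nabla d=\nu$ on $\partial\Omega$. (For the unit ball, $d=1-|x|$ and $\nabla d=-x/|x|$.) The letter $C$ denotes constants that do not depend on $\lambda\in[\lambda^\star/2,\lambda^\star)$; they may depend on $n,p,\Omega,f,\lambda^\star,u^\star$ and on fixed cutoff functions.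

## 2. The exponential on the disk, and the linear nonlinearity

Take $p=n=2$, $\Omega=B_1$, $f(t)=e^t$. For a rotation $R$, $u_\lambda\circ R$ is again a solution, so $u_\lambda\le u_\lambda\circ R$ for all $R$, and $u_\lambda$ is radial. The radial equation $u''+u'/r+\lambda e^u=0$ with $u(0)=\alpha$, $u'(0)=0$ has the unique solution $u=\alpha-2\log(1+br^2)$ with $8b=\lambda e^\alpha$: indeed $u'=-4br/(1+br^2)$ and $-\frac1r(ru')'=8b/(1+br^2)^2$. The condition $u(1)=0$ forces $e^\alpha=(1+b)^2$, so
$$\lambda=\frac{8b}{(1+b)^2}.$$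
This has two roots $b$ for $\lambda<2$, one for $\lambda=2$, none for $\lambda>2$. Hence $\lambda^\star=2$, the minimal solution is the one with the smaller root $b<1$, and $u^\star=2\log\frac2{1+r^2}$. Then $f(u^\star)=4/(1+r^2)^2$ and $\int_{B_1}f(u^\star)=4\pi\big[-\frac1{1+r^2}\big]_0^1=2\pi$. As a check, $\lambda^\star\int f(u^\star)=4\pi$ equals the flux $2\pi|u^{\star\prime}(1)|=2\pi\cdot2$.

Now take $p=2$ and $f(t)=1+t$, which just fails (1.1). Let $\lambda_1$ and $\varphi_1>0$ be the first Dirichlet eigenvalue and eigenfunction of $-\Delta$. Testing the equation with $\varphi_1$ gives $(\lambda_1-\lambda)\int u\varphi_1=\lambda\int\varphi_1$, so there is no regular solution for $\lambda\ge\lambda_1$. For $\lambda<\lambda_1$ the linear problem $-\Delta u-\lambda u=\lambda$ has exactly one solution, positive by the maximum principle, hence minimal. For $\lambda<\mu<\lambda_1$, the difference $u_\mu-u_\lambda$ solves $-\Delta w-\lambda w=(\mu-\lambda)(1+u_\mu)>0$, so $u_\lambda$ increases with $\lambda$. Thus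 $\lambda^\star=\lambda_1$, and
$$\int u_\lambda\varphi_1=\frac{\lambda}{\lambda_1-\lambda}\int\varphi_1\to\infty . \tag{2.1}$$
So $\int(1+u^\star)\varphi_1=\infty$, and since $\varphi_1$ is bounded, $f(u^\star)\notin L^1(\Omega)$. Some growth condition is therefore needed; Theorem 3 below says exactly what it is used for.

## 3. Testing the equation alone: finiteness of $u^\star$, the ball, and the lost factor

The first thing to try is to test the equation with a good function. For $p=2$ that function is $\varphi_1$. By (1.1) there is $C_0$ with $f(t)\ge\frac{4\lambda_1}{\lambda^\star}t-C_0$, so $\lambda_1u\le\frac{\lambda^\star}4(f(u)+C_0)\le\frac\lambda2(f(u)+C_0)$, and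
$$\lambda\int f(u)\varphi_1=\lambda_1\int u\varphi_1\le\frac\lambda2\int f(u)\varphi_1+\frac\lambda2C_0\int\varphi_1,\qquad\text{so}\qquad\int f(u_\lambda)\varphi_1\le C_0\int\varphi_1 .$$
This stops at the boundary: the weight $\varphi_1$ vanishes there, and a weighted bound alone does not remove the weight ($d^{-1}\varphi_1$ is bounded, but $d^{-1}\notin L^1(\Omega)$). And for $p\ne2$ the first equality, which moves the operator onto $\varphi_1$, is not available. What survives for all $p$ is the following.

**Lemma 1.** For every compact $K\subset\Omega$, $\int_Kf(u_\lambda)/u_\lambda^{p-1}\le C_K$. Consequently $u^\star<\infty$ a.e. in $\Omega$.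

**Proof.** Let $0\le\varphi\in C_c^\infty(\Omega)$ with $\varphi=1$ on $K$, and test with $\varphi^p/u^{p-1}$, which is admissible because $u$ is bounded below by a positive constant on $\operatorname{supp}\varphi$. Young's inequality $pa^{p-1}b\le(p-1)a^p+b^p$ with $a=\varphi|\nabla u|/u$, $b=|\nabla\varphi|$ gives
$$\lambda\int\frac{f(u)}{u^{p-1}}\varphi^p=\int p\,\frac{\varphi^{p-1}}{u^{p-1}}|\nabla u|^{p-2}\nabla u\cdot\nabla\varphi-(p-1)\frac{\varphi^p}{u^p}|\nabla u|^p\le\int|\nabla\varphi|^p .$$
Since $\lambda\ge\lambda^\star/2$, the first claim follows. At a point with $u^\star=\infty$ we have $u_\lambda\to\infty$, so $f(u_\lambda)/u_\lambda^{p-1}\to\infty$ by (1.1). By Fatou's lemma, $|\{u^\star=\infty\}\cap K|=0$, for every $K$. $\square$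

Assumption (1.1) will not be used again. The lemma falls short of the goal by the factor $u^{p-1}$, exactly in the region where $u_\lambda$ is large.

On a ball the finiteness of $u^\star$ is already enough. Let $\Omega=B_1$. As in Section 2, $u_\lambda$ is radial, and the flux
$$\phi(r)=r^{n-1}|u'(r)|^{p-1}=\lambda\int_0^rs^{n-1}f(u)\,ds$$
shows that $u'<0$ for $r>0$ and that $\phi$ is nondecreasing. Then $u^\star$ is radially nonincreasing and finite a.e., hence finite for every $r>0$. For $r\in[\frac12,1]$ we have $|u'(r)|\ge\phi(\frac12)^{1/(p-1)}r^{-(n-1)/(p-1)}\ge\phi(\frac12)^{1/(p-1)}$, so $u(\frac12)\ge\frac12\phi(\frac12)^{1/(p-1)}$, that is, $\phi(\frac12)\le(2u^\star(\frac12))^{p-1}$. On $[\frac12,1]$, $f(u)\le f(u^\star(\frac12))$. Therefore $\phi(1)\le(2u^\star(\frac12))^{p-1}+\frac{\lambda^\star}nf(u^\star(\frac12))$, a bound independent of $\lambda$ for $\lambda\int_0^1s^{n-1}f(u)\,ds$. The argument uses monotonicity in $r$ at every turn, and a general domain offers no substitute for it. We shall need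 semi-stability.

## 4. Reduction to three estimates that are linear in $\Sigma_\lambda$

In a general domain we do not know that $\Sigma_\lambda$ is bounded. The plan is to suppose that $\Sigma_\lambda\to\infty$, and to ask where the normalized energy $|\nabla u_\lambda|^p/\Sigma_\lambda$ can go. It will turn out that it cannot stay where $u^\star$ is finite, which is almost everywhere. That is not yet a contradiction: the densities $|B_1|^{-1}k^n\mathbf 1_{B_{1/k}}$ have mass one and tend to $0$ away from a single point. We must exclude concentration in the interior and at $\partial\Omega$. Here is the precise statement.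

**Lemma 2.** Suppose there are $C$, $C_K$ and $\delta_2>0$, independent of $\lambda\in[\lambda^\star/2,\lambda^\star)$, such that $|\nabla u_\lambda|^p\in W^{1,1}_{loc}(\Omega)$ and
$$\int_K\big|\nabla|\nabla u_\lambda|^p\big|\le C_K\Sigma_\lambda\quad\text{for every compact }K\subset\Omega, \tag{4.1}$$
$$\int_{\partial\Omega}|\nabla u_\lambda|^p\le C(\Sigma_\lambda+1), \tag{4.2}$$
$$\int_{\{d<\delta\}}|\nabla u_\lambda|^p\le C\delta(\Sigma_\lambda+1)\quad\text{for }0<\delta\le\delta_2. \tag{4.3}$$
Then Theorem 1 holds.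

**Proof, Step 1: the total mass is of lower order than $\Sigma$.** Test the equation with $\min(d/\varepsilon,1)$:
$$\lambda\int f(u)\min(d/\varepsilon,1)=\frac1\varepsilon\int_{\{d<\varepsilon\}}V\cdot\nabla d .$$
Since $V$ is continuous on $\overline\Omega$ and $\nabla u=|\nabla u|\nu$ on $\partial\Omega$ (because $u\ge0$ vanishes there), $\varepsilon\downarrow0$ gives $M_\lambda=\int_{\partial\Omega}|\nabla u|^{p-1}$. By Hölder's inequality and (4.2),
$$M_\lambda=\int_{\partial\Omega}|\nabla u_\lambda|^{p-1}\le C\Big(\int_{\partial\Omega}|\nabla u_\lambda|^p\Big)^{\frac{p-1}p}\le C(\Sigma_\lambda+1)^{\frac{p-1}p}. \tag{4.4}$$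
The point is that the exponent is below $1$.

**Step 2: the sublevel sets of $u$ carry little energy.** Testing with $\min(u,s)$, $s>0$, gives
$$\int_{\{u_\lambda<s\}}|\nabla u_\lambda|^p=\lambda\int f(u_\lambda)\min(u_\lambda,s)\le sM_\lambda. \tag{4.5}$$

**Step 3: $\Sigma_\lambda$ is bounded.** Testing with $u_\lambda$ gives $\Sigma_\lambda=\lambda\int f(u_\lambda)u_\lambda$, which is nondecreasing in $\lambda$. If it is unbounded, then $\Sigma_k:=\Sigma_{\lambda_k}\to\infty$ for some $\lambda_k\uparrow\lambda^\star$, with all $\Sigma_k\ge1$. Put $u_k=u_{\lambda_k}$ and $w_k=|\nabla u_k|^p/\Sigma_k$, so $\int_\Omega w_k=1$. By (4.1), $w_k$ is bounded in $W^{1,1}$ on each smooth open set compactly contained in $\Omega$; by Rellich's theorem and a diagonal argument, $w_k\to w$ in $L^1_{loc}(\Omega)$ along a subsequence. By (4.5) and (4.4),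
$$\int_{\{u_k<s\}}w_k\le Cs\,(\Sigma_k+1)^{\frac{p-1}p}\Sigma_k^{-1}\to0 .$$
Since $u_k\le u^\star$, we have $\{u^\star<s\}\subset\{u_k<s\}$. Hence $w=0$ a.e. on $\{u^\star<s\}$ for every $s$, and by Lemma 1, $w=0$ a.e. in $\Omega$. So $\int_{\{d\ge\delta\}}w_k\to0$ for each $\delta$, because $\{d\ge\delta\}$ is compact in $\Omega$, while (4.3) gives $\int_{\{d<\delta\}}w_k\le2C\delta$. Thus $1\le2C\delta+o(1)$, which is false for small $\delta$.

**Step 4: conclusion.** With $\Sigma_\lambda\le C$, (4.2) bounds $\int_{\partial\Omega}|\nabla u_\lambda|^p$ and (4.4) bounds $\int f(u_\lambda)=M_\lambda/\lambda\le2M_\lambda/\lambda^\star$. This is (1.3), and the remaining claims were derived from it in Section 1. $\square$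

It remains to prove (4.1), (4.2) and (4.3). Only linearity in $\Sigma_\lambda$ is required of them; no a priori bound enters.

## 5. Regularity off the critical set, and the semi-stability inequality

Let $Z=\{x\in\overline\Omega:\nabla u=0\}$. (In Section 2, $Z=\{0\}$.) With $a(\xi)=|\xi|^{p-2}\xi$, put on $\overline\Omega\setminus Z$
$$\mathbf n=\frac{\nabla u}{|\nabla u|},\qquad A=Da(\nabla u)=|\nabla u|^{p-2}\big(I+(p-2)\mathbf n\otimes\mathbf n\big).$$
The eigenvalues of $A$ are $|\nabla u|^{p-2}$ and $(p-1)|\nabla u|^{p-2}$, so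
$$0\le A\xi\cdot\xi\le\Lambda|\nabla u|^{p-2}|\xi|^2,\qquad\Lambda=\max(1,p-1),\qquad A\nabla u=(p-1)V. \tag{5.1}$$

We use three textbook facts on the $p$-Laplacian. Bounded weak solutions of $-\Delta_pu=g$ with $g$ bounded and zero boundary values are in $C^{1,\beta}(\overline\Omega)$ (Lieberman 1988). The strong maximum principle and the Hopf lemma hold (Vázquez 1984): a nonnegative solution with $-\Delta_pu\ge0$, $u\not\equiv0$, is positive, and $|\nabla u|>0$ on $\partial\Omega$ if $u=0$ there. Finally, the comparison principle: if $-\Delta_pv\le-\Delta_pu$ weakly and $(v-u)^+\in W^{1,p}_0(\Omega)$, then $v\le u$. (Test with $(v-u)^+$ and use that $a$ is strictly monotone.)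

**Lemma 3.** $u\in C^{1,\beta}(\overline\Omega)$, $Z$ is a compact subset of $\Omega$, $\nabla u=|\nabla u|\nu\neq0$ on $\partial\Omega$, and $u\in C^2(\overline\Omega\setminus Z)$.

**Proof.** Since $f(u)$ is bounded, the first three claims are Lieberman's theorem and the Hopf lemma. For the last one we first work inside and then reach the boundary.

Let $x_0\in\Omega\setminus Z$, $\xi_0=\nabla u(x_0)$. In a small ball around $x_0$, $\nabla u$ takes values in $B_{|\xi_0|/2}(\xi_0)$, a convex set on which $a$ is smooth with $Da$ uniformly positive definite. Subtracting the equation from its translate by $he$, $|e|=1$, we find for the difference quotient $D_hu\in C^{1,\beta}$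
$$\operatorname{div}(A_h\nabla D_hu)=-\lambda D_h(f(u)),\qquad A_h=\int_0^1Da\big((1-s)\nabla u+s\nabla u(\cdot+he)\big)\,ds .$$
The $A_h$ are elliptic and bounded in $C^\beta$, uniformly in $h$; $D_hu$ and the right-hand side are bounded uniformly in $h$, since $u,f(u)\in C^1$. The interior $C^{1,\beta}$ estimate for divergence-form equations (Gilbarg–Trudinger, Thm 8.32) bounds $\nabla D_hu$ in $C^\beta$ near $x_0$, uniformly in $h$. Letting $h\to0$, $u\in C^{2,\beta}$ near $x_0$, with a smaller $\beta$ if needed.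

Next choose $\varepsilon>0$ so small that $\nabla u\ne0$ on $\overline D$, $D=\{0<d<\varepsilon\}$, a smooth domain or a finite union of such. In $D$ we have $\sum_{ij}A_{ij}u_{ij}=-\lambda f(u)$ with $A_{ij},f(u)\in C^\beta(\overline D)$ and $A$ uniformly elliptic. The boundary values are $0$ on $\partial\Omega$ and those of the $C^{2,\beta}$ function $u$ near $\{d=\varepsilon\}$. The linear Dirichlet problem with these data has a solution in $C^{2,\beta}(\overline D)$ (Gilbarg–Trudinger, Thm 6.14), and it equals $u$ by the maximum principle for the difference, which lies in $C^2(D)\cap C(\overline D)$. $\square$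

**Lemma 4 (semi-stability).** For every nonnegative Lipschitz $\xi$ with compact support in $\Omega\setminus Z$,
$$\int A\nabla\xi\cdot\nabla\xi-\lambda f'(u)\xi^2\ge0. \tag{5.2}$$

**Proof.** We show that $u$ minimizes the energy among functions below it, and then take a second variation downwards. Let $\tilde f(x,t)=f(\min(t^+,u(x)))$, which is bounded, and let $v$ minimize
$$\int_\Omega\frac1p|\nabla v|^p-\lambda\int_\Omega\int_0^{v(x)}\tilde f(x,t)\,dt\,dx$$
on $W^{1,p}_0(\Omega)$; a minimizer exists because the functional is coercive and weakly lower semicontinuous. Then $0<-\Delta_pv=\lambda\tilde f(x,v)\le\lambda f(u)=-\Delta_pu$, as $f$ is increasing. Comparison with $0$ and with $u$ gives $0\le v\le u$, and the strong maximum principle gives $v>0$. So $\tilde f(x,v)=f(v)$, $v$ solves (1.2), and $v\ge u$ by minimality of $u$. Hence $v=u$. For competitors with $0\le v\le u$ the functional is $E(v)=\int\frac1p|\nabla v|^p-\lambda F(v)$, so $u$ minimizes $E$ among $v\in W^{1,p}_0(\Omega)$ with $0\le v\le u$.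

On $\operatorname{supp}\xi$, both $u$ and $|\nabla u|$ are bounded below by positive constants. So $0\le u-t\xi\le u$ for small $t>0$, and since $F\in C^2$ and $\xi\mapsto\frac1p|\xi|^p$ is smooth away from $0$ with Hessian $Da$, we may expand $E(u-t\xi)$ to second order. The first-order term vanishes by the equation. Dividing $E(u-t\xi)-E(u)\ge0$ by $t^2/2$ and letting $t\downarrow0$ gives (5.2). $\square$

## 6. Translations, dilations and $|\nabla u|$ under the linearized operator

**Definition.** Let $\psi\in C^1(\overline\Omega\setminus Z)$ and let $S$ be continuous on $\Omega\setminus Z$. We write $L\psi=-S$ if for every Lipschitz $\varphi$ with compact support in $\Omega\setminus Z$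
$$\int A\nabla\psi\cdot\nabla\varphi=\lambda\int f'(u)\psi\varphi-\int S\varphi . \tag{6.1}$$

So formally $L\psi=-\operatorname{div}(A\nabla\psi)-\lambda f'(u)\psi$. The symmetries of the equation produce functions on which $L$ is explicit. Translating $u$ gives $Lu_i=0$, where $u_i=\partial_iu$. Dilating gives more: $u(sx)$ solves the equation with $\lambda$ replaced by $s^p\lambda$, and differentiating at $s=1$ suggests $L(x\cdot\nabla u)=p\lambda f(u)$. Unlike a translation, a dilation has a source, and the source has a sign.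

**Lemma 5.** Let $z\in\mathbb R^n$, $X=x-z$, $c=X\cdot\nabla u$. Then
$$Lu_i=0,\qquad Lc=p\lambda f(u),\qquad L|\nabla u|=-\mathcal G, \tag{6.2}$$
$$\mathcal G=\frac1{|\nabla u|}\Big[\sum_iA\nabla u_i\cdot\nabla u_i-A\nabla|\nabla u|\cdot\nabla|\nabla u|\Big].$$
Write $D^2u$ in blocks $h_{nn},h_{nT},H_{TT}$ with respect to $\mathbf n$ and $\mathbf n^\perp$, and let $g^2=|H_{TT}|^2+|h_{nT}|^2$. Then on $\Omega\setminus Z$
$$\mathcal G\ge c_p|\nabla u|^{p-3}g^2,\quad c_p=\min(1,p-1);\qquad |\nabla u|^{p-2}|D^2u|\le C\big(|\nabla u|^{p-2}g+\lambda f(u)\big). \tag{6.3}$$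

**Proof, Step 1: translations.** On $\Omega\setminus Z$, $V\in C^1$, $\partial_iV=A\nabla u_i$ and $-\operatorname{div}V=\lambda f(u)$. Test the last equation with $\partial_i\varphi$, $\varphi\in C^\infty_c(\Omega\setminus Z)$, and integrate by parts:
$$\int A\nabla u_i\cdot\nabla\varphi=\lambda\int f'(u)u_i\varphi . \tag{6.4}$$
Mollifying extends this to Lipschitz $\varphi$ with compact support in $\Omega\setminus Z$. (The $u_i$ are only $C^1$, so (6.4) is used weakly throughout.)

**Step 2: dilations.** Use (6.4) with $X_i\varphi$ and sum. As $\nabla(X_i\varphi)=X_i\nabla\varphi+\varphi e_i$ and $\sum_i(A\nabla u_i)_i=\operatorname{div}V=-\lambda f(u)$,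
$$\sum_i\int X_iA\nabla u_i\cdot\nabla\varphi=\lambda\int f'(u)c\varphi+\lambda\int f(u)\varphi .$$
Since $\nabla c=\sum_iX_i\nabla u_i+\nabla u$, (5.1) gives $A\nabla c=\sum_iX_iA\nabla u_i+(p-1)V$. Adding $(p-1)\int V\cdot\nabla\varphi=(p-1)\lambda\int f(u)\varphi$,
$$\int A\nabla c\cdot\nabla\varphi=\lambda\int f'(u)c\varphi+p\lambda\int f(u)\varphi .$$

**Step 3: the modulus of the gradient.** Use (6.4) with $\varphi u_i/|\nabla u|$ and sum. We have
$$\nabla\Big(\frac{\varphi u_i}{|\nabla u|}\Big)=\frac{u_i}{|\nabla u|}\nabla\varphi+\frac{\varphi}{|\nabla u|}\nabla u_i-\frac{\varphi u_i}{|\nabla u|^2}\nabla|\nabla u|,\qquad\sum_iu_i\nabla u_i=|\nabla u|\nabla|\nabla u| ,$$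
so the left side becomes $\int A\nabla|\nabla u|\cdot\nabla\varphi+\int\mathcal G\varphi$, and the right side is $\lambda\int f'(u)|\nabla u|\varphi$.

**Step 4: the two inequalities.** As $\nabla|\nabla u|=D^2u\,\mathbf n$, the bracket in $\mathcal G$ is $|\nabla u|^{p-2}$ times
$$|D^2u|^2+(p-2)|D^2u\,\mathbf n|^2-|D^2u\,\mathbf n|^2-(p-2)h_{nn}^2 .$$
Insert $|D^2u|^2=h_{nn}^2+2|h_{nT}|^2+|H_{TT}|^2$ and $|D^2u\,\mathbf n|^2=h_{nn}^2+|h_{nT}|^2$: the $h_{nn}^2$ cancel and $|H_{TT}|^2+(p-1)|h_{nT}|^2\ge c_pg^2$ remains. For the second inequality, the equation reads $-|\nabla u|^{p-2}(\operatorname{tr}H_{TT}+(p-1)h_{nn})=\lambda f(u)$, so it bounds the only entry missing from $g$. $\square$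

The cancellation of $h_{nn}$ matters. For a function of $x_1$ alone, $g=0$ although $h_{nn}$ is arbitrary; for $u=|x|^2/2$, $g^2=n-1$. So $\mathcal G$ controls the Hessian except in the direction $\mathbf n\otimes\mathbf n$, and there we have only $\lambda f(u)$.

## 7. Testing stability with subsolutions, and the interior estimate

**Lemma 6.** Let $\psi$ be continuous on $\overline\Omega$ and $C^1$ on $\overline\Omega\setminus Z$, with $L\psi=-S$, $S\ge0$. Let $\eta\ge0$ be Lipschitz with compact support in $\mathbb R^n$. Suppose that $\psi_+\le b|\nabla u|$ on $\overline\Omega\cap\operatorname{supp}\eta$ for a constant $b$, and $\psi\le0$ on $\partial\Omega\cap\operatorname{supp}\eta$. Then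
$$\int_{\Omega\setminus Z}S\psi_+\eta^2\le\Lambda b^2\int_\Omega|\nabla u|^p|\nabla\eta|^2 . \tag{7.1}$$

**Proof.** We put $\psi_+\eta$ into (5.2), after a small truncation. For $\varepsilon>0$ let $\psi_\varepsilon=(\psi-\varepsilon)_+$. The set $\{\psi\ge\varepsilon\}\cap\operatorname{supp}\eta\cap\overline\Omega$ is compact and meets neither $\partial\Omega$ nor $Z$, since $\psi\le b|\nabla u|=0$ on $Z\cap\operatorname{supp}\eta$. So $\xi=\psi_\varepsilon\eta$ and $\varphi=\psi_\varepsilon\eta^2$ are Lipschitz with compact support in $\Omega\setminus Z$. By the symmetry of $A$,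
$$A\nabla(\psi_\varepsilon\eta)\cdot\nabla(\psi_\varepsilon\eta)=\psi_\varepsilon^2A\nabla\eta\cdot\nabla\eta+A\nabla\psi_\varepsilon\cdot\nabla(\psi_\varepsilon\eta^2),$$
and $\nabla\psi_\varepsilon=\nabla\psi$ a.e. where $\psi_\varepsilon>0$. So (5.2) and (6.1) give
$$0\le\int\psi_\varepsilon^2A\nabla\eta\cdot\nabla\eta+\lambda\int f'(u)(\psi-\psi_\varepsilon)\psi_\varepsilon\eta^2-\int S\psi_\varepsilon\eta^2 .$$
Where $\psi_\varepsilon>0$ we have $\psi-\psi_\varepsilon=\varepsilon$. Hence, by (5.1),
$$\int S\psi_\varepsilon\eta^2\le\Lambda b^2\int|\nabla u|^p|\nabla\eta|^2+\varepsilon\lambda\int f'(u)\psi_+\eta^2 .$$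
For the fixed $u$, $f'(u)$ is bounded. Let $\varepsilon\downarrow0$, by monotone convergence on the left. $\square$

The natural choice is $\psi=|\nabla u|$, $S=\mathcal G$. With $\eta$ compactly supported in $\Omega$ it gives $\int|\nabla u|^{p-2}g^2\eta^2\le C_\eta\Sigma$. For (4.1) we need $\int|\nabla u|^{p-1}|D^2u|\eta^2$, and by (6.3) this leads to $\lambda\int f(u)|\nabla u|\eta^2$, about which this choice says nothing. This is where it stops.

The way past is the function $c$. Since $L(-c)=-p\lambda f(u)$, Lemma 6 with $\psi=-c$ bounds exactly $\lambda\int f(u)c^-\eta^2$. (With $\psi=c$ the source has the wrong sign, so only the negative part of $c$ is accessible.) We are free to choose the pole $z$, and with several far poles the negative parts recover all of $|\nabla u|$.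

**Lemma 7 (interior).** For $\eta\ge0$ Lipschitz with compact support in $\Omega$,
$$\lambda\int f(u)|\nabla u|\eta^2\le C_\eta\Sigma,\qquad\int_{\Omega\setminus Z}|\nabla u|^{p-1}|D^2u|\eta^2\le C_\eta\Sigma . \tag{7.2}$$
Consequently $|\nabla u|^p\in W^{1,1}_{loc}(\Omega)$, and (4.1) holds.

**Proof, Step 1: the bound on $f(u)|\nabla u|$.** Let $\Omega\subset B_{R_0}(0)$, $R=2nR_0+1$, and for $e\in\{\pm e_1,\dots,\pm e_n\}$ let $z=-Re$, $c_e=(x+Re)\cdot\nabla u$. Lemma 6 applies to $\psi=-c_e$, $S=p\lambda f(u)$, $b=R_0+R$; there is no boundary condition since $\operatorname{supp}\eta\subset\Omega$. So $\lambda\int f(u)c_e^-\eta^2\le C_\eta\Sigma$. Now $c_e^-\ge R(e\cdot\nabla u)^--R_0|\nabla u|$ and $\sum_e(e\cdot\nabla u)^-=\sum_i|u_i|\ge|\nabla u|$, so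
$$\sum_ec_e^-\ge(R-2nR_0)|\nabla u|=|\nabla u| ,$$
and summing over the $2n$ values of $e$ gives the first bound.

**Step 2: the Hessian.** Lemma 6 with $\psi=|\nabla u|$, $S=\mathcal G$, $b=1$ and (6.3) give $\int_{\Omega\setminus Z}|\nabla u|^{p-2}g^2\eta^2\le C_\eta\Sigma$. Multiply the second inequality in (6.3) by $|\nabla u|\eta^2$, write $|\nabla u|^{p-1}g=|\nabla u|^{(p-2)/2}g\cdot|\nabla u|^{p/2}$, and use Cauchy–Schwarz and Step 1:
$$\int_{\Omega\setminus Z}|\nabla u|^{p-1}|D^2u|\eta^2\le C\Big(\int_{\Omega\setminus Z}|\nabla u|^{p-2}g^2\eta^2\Big)^{1/2}\Big(\int|\nabla u|^p\eta^2\Big)^{1/2}+C\lambda\int f(u)|\nabla u|\eta^2\le C_\eta\Sigma .$$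

**Step 3: weak differentiability across $Z$.** Let $w=|\nabla u|^p$. The functions $(w-\varepsilon)_+$ vanish near $Z$ and are locally Lipschitz in $\Omega$, with gradient $\mathbf 1_{\{w>\varepsilon\}}p|\nabla u|^{p-1}\nabla|\nabla u|$. As $\varepsilon\to0$ they converge uniformly to $w$. Since $|\nabla|\nabla u||\le|D^2u|$, Step 2 and dominated convergence show that their gradients converge in $L^1_{loc}(\Omega)$ to $\mathbf 1_{\Omega\setminus Z}\,p|\nabla u|^{p-1}\nabla|\nabla u|$, which is therefore $\nabla w$. Taking $\eta=1$ on $K$ in (7.2) gives (4.1). $\square$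

## 8. A Pohozaev identity for Lipschitz fields

The trace $\int_{\partial\Omega}|\nabla u|^p$ is reached through the stress tensor
$$T=|\nabla u|^{p-2}\nabla u\otimes\nabla u-\frac1p|\nabla u|^pI\qquad(T=0\text{ on }Z).$$
For instance, for $p=n=2$ and $\nabla u=e_1$, $T=\operatorname{diag}(\frac12,-\frac12)$: positive along $\nabla u$, negative across it.

**Lemma 8.** For every Lipschitz vector field $Y$ on $\overline\Omega$,
$$\Big(1-\frac1p\Big)\int_{\partial\Omega}|\nabla u|^p\,Y\cdot\nu=\lambda\int_\Omega f(u)\,Y\cdot\nabla u-\int_\Omega T:DY . \tag{8.1}$$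

**Proof.** On $\overline\Omega\setminus Z$, $T\in C^1$. There $V_ju_{ij}=\partial_i(|\nabla u|^p/p)$, so $\operatorname{div}T=(\operatorname{div}V)\nabla u=-\lambda f(u)\nabla u$. On $\partial\Omega$, $T\nu=(1-\frac1p)|\nabla u|^p\nu$. To avoid $Z$, let $\chi_\varepsilon=\chi(|\nabla u|/\varepsilon)$ with $\chi$ smooth, $0\le\chi\le1$, $\chi=0$ on $[0,1]$, $\chi=1$ on $[2,\infty)$; for small $\varepsilon$, $\chi_\varepsilon=1$ on $\partial\Omega$. The divergence theorem for the Lipschitz field $\chi_\varepsilon TY$, with $\nu$ the inner normal, gives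
$$-\Big(1-\frac1p\Big)\int_{\partial\Omega}|\nabla u|^pY\cdot\nu=\int_\Omega\chi_\varepsilon\big(-\lambda f(u)Y\cdot\nabla u+T:DY\big)+\int_\Omega\nabla\chi_\varepsilon\cdot TY .$$
The last integral is bounded in absolute value by
$$C_Y\int_{\{\varepsilon<|\nabla u|<2\varepsilon\}}\varepsilon^{-1}|\nabla u|^p|D^2u|\le2C_Y\int_{\{\varepsilon<|\nabla u|<2\varepsilon\}}|\nabla u|^{p-1}|D^2u| ,$$
and this tends to $0$ by dominated convergence, because $\int_{\Omega\setminus Z}|\nabla u|^{p-1}|D^2u|<\infty$: in the interior by Lemma 7, near $\partial\Omega$ because $u$ is $C^2$ there. Let $\varepsilon\to0$. $\square$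

## 9. The boundary trace is at most $C(\Sigma+1)$

**Lemma 9.** Estimate (4.2) holds. Moreover, with the field $Y$ constructed in the proof,
$$\lambda\int_\Omega f(u)\,Y\cdot\nabla u\le C(\Sigma+1). \tag{9.1}$$

**Proof, Step 1: a bound for $F(u)$ in a layer away from $\partial\Omega$.** Fix $\delta_0\in(0,\bar\delta)$ and cover $\{\delta_0/2\le d\le\delta_0\}$ by finitely many balls $B_i$ of radius $\delta_0/4$ centred in this set; they lie in $\{d\ge\delta_0/4\}$. By Lemma 1 there is $s_0$ with $|\{u^\star>s_0\}\cap B_i|\le\frac12|B_i|$ for all $i$. As $u\le u^\star$, the function $h=(F(u)-F(s_0))_+$ vanishes on at least half of $B_i$. Such functions satisfy $\int_{B_i}h\le C\int_{B_i}|\nabla h|$: if $m$ is the mean of $h$, the usual Poincaré inequality bounds $\int_{B_i}|h-m|$, and $\frac12|B_i|m\le\int_{\{h=0\}\cap B_i}|h-m|$. With $|\nabla F(u)|=f(u)|\nabla u|$ and Lemma 7,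
$$\lambda\int_{B_i}F(u)\le\lambda F(s_0)|B_i|+C\lambda\int_{B_i}f(u)|\nabla u|\le C(\Sigma+1).$$

**Step 2: a field whose divergence is nonnegative near $\partial\Omega$.** Let
$$Y=e^{Kd}\chi(d)\nabla d,\qquad K\ge\sup_{\{0\le d<\delta_0\}}|\Delta d| ,$$
with $\chi\ge0$ smooth, $\chi=1$ on $[0,\delta_0/2]$, $\chi=0$ on $[\delta_0,\infty)$. On $\{d<\delta_0/2\}$, $\operatorname{div}Y=e^{Kd}(K+\Delta d)\ge0$. Since $F(u)\ge0$, and $F(u)=0$ on $\partial\Omega$,
$$\lambda\int_\Omega f(u)Y\cdot\nabla u=\lambda\int_\Omega Y\cdot\nabla F(u)=-\lambda\int_\Omega F(u)\operatorname{div}Y\le C\lambda\int_{\{\delta_0/2\le d\le\delta_0\}}F(u)\le C(\Sigma+1).$$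
Near the boundary, where we have no bound for $F(u)$, the sign makes one unnecessary.

**Step 3: the trace.** Insert $Y$ into (8.1). On $\partial\Omega$, $Y\cdot\nu=1$, and $|T:DY|\le C|\nabla u|^p$. So $(1-\frac1p)\int_{\partial\Omega}|\nabla u|^p\le C(\Sigma+1)+C\Sigma$. $\square$

## 10. Boundary patches, and the defect of alignment $\zeta$

There remains (4.3). Near $\partial\Omega$ the interior method meets two obstacles. Lemma 6 with $\psi=|\nabla u|$ is not allowed when $\operatorname{supp}\eta$ meets $\partial\Omega$, because $|\nabla u|>0$ there. And with $\psi=-c$ it needs $c=|\nabla u|\,X\cdot\nu\ge0$ on $\partial\Omega\cap\operatorname{supp}\eta$; no pole achieves this on all of $\partial\Omega$, since $\int_{\partial\Omega}X\cdot\nu=-n|\Omega|<0$. On a patch it is possible. For the unit disk and $x_0\in\partial\Omega$, put the pole outside at $z=2x_0$: at a boundary point $y$ at angle $\alpha$ from $x_0$, $X\cdot\nu=(y-2x_0)\cdot(-y)=2\cos\alpha-1$, which is positive for $|\alpha|<60^\circ$. The first obstacle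 is met by subtracting from $|\nabla u|$ a multiple of $c$ large enough to make the difference nonpositive on the boundary. Since $Lc\ge0$, this subtraction only improves the sign of the source.

**Definition (patch).** Fix $\theta\in(0,\frac18)$, depending only on $p$, with
$$(1-\theta)^2(1-3\theta)-\frac{1+\theta}p\ge\frac12\Big(1-\frac1p\Big) , \tag{10.1}$$
which is possible since for $\theta=0$ the left side is $1-\frac1p$. Fix $\rho>0$ with $2\rho<\bar\delta$ and $2\rho\big(1+\sup_{\{|d|<\bar\delta\}}|D^2d|\big)\le\theta$. For $x_0\in\partial\Omega$ let $X=x-x_0+\nu(x_0)$, i.e. $z=x_0-\nu(x_0)$. Let $0\le\eta\le1$ be a fixed smooth radial cutoff about $x_0$, $\eta=1$ on $B_\rho(x_0)$, $\operatorname{supp}\eta\subset B_{2\rho}(x_0)$, and put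
$$c=X\cdot\nabla u,\qquad\kappa=\frac1{1-\theta},\qquad\zeta=|\nabla u|-\kappa c .$$

On $\overline\Omega\cap B_{2\rho}(x_0)$ we have $|d|\le|x-x_0|<2\rho<\bar\delta$ and $X-\nabla d(x)=(x-x_0)+(\nabla d(x_0)-\nabla d(x))$, so there
$$|X-\nabla d|\le\theta,\qquad|X|\le1+\theta,\qquad1-\theta\le X\cdot\nabla d\le1+\theta . \tag{10.2}$$
Hence $\zeta_+\le C|\nabla u|$, and on $\partial\Omega\cap B_{2\rho}(x_0)$, $\zeta=|\nabla u|(1-\kappa X\cdot\nu)\le0$. The function $\zeta$ measures how far $\nabla u$ is from pointing along $X\approx\nabla d$. Fix also $\delta_1\in(0,\bar\delta)$ such that $(y,t)\mapsto y+t\nu(y)$ is a diffeomorphism from $\partial\Omega\times(0,\delta_1)$ onto $\{0<d<\delta_1\}$ with Jacobian in $[\frac12,2]$.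

**Lemma 10.** In a patch, with $Q=|\nabla u|^{p-2}\zeta_+^2$ ($=0$ on $Z$),
$$\lambda\int f(u)c^-\eta^2\le C\Sigma , \tag{10.3}$$
$$\lambda\int f(u)\zeta_+\eta^2+\int_{\Omega\setminus Z}\mathcal G\zeta_+\eta^2\le C\Sigma , \tag{10.4}$$
$$\int_{\{d<\delta\}}Q\eta^2\le C\delta\Sigma\qquad\text{for }0<\delta\le\delta_1 . \tag{10.5}$$

**Proof, Step 1: the two stability bounds.** On $\partial\Omega\cap\operatorname{supp}\eta$, $-c=-|\nabla u|X\cdot\nu\le0$ by (10.2). So Lemma 6 with $\psi=-c$, $S=p\lambda f(u)$, $b=1+\theta$ gives (10.3). By (6.2), $L\zeta=-\mathcal G-\kappa p\lambda f(u)$, and $\zeta\le0$ on $\partial\Omega\cap\operatorname{supp}\eta$. So Lemma 6 with $\psi=\zeta$, $S=\mathcal G+\kappa p\lambda f(u)$ gives (10.4).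

**Step 2: an $L^1$ bound for the gradient of $Q\eta^2$.** For $\varepsilon>0$ let $Q_\varepsilon=|\nabla u|^{p-2}(\zeta-\varepsilon)_+^2$ and $h=Q_\varepsilon\eta^2$. This $h$ is $C^1$ with compact support in $\Omega\setminus Z$, because $s\mapsto s_+^2$ is $C^1$ and $\{\zeta\ge\varepsilon\}\cap\operatorname{supp}\eta\cap\overline\Omega$ is compact in $\Omega\setminus Z$. From $(\zeta-\varepsilon)_+\le\zeta_+\le C|\nabla u|$ and $|\nabla\zeta|\le C(|D^2u|+|\nabla u|)$,
$$|\nabla Q_\varepsilon|\le C|\nabla u|^{p-2}\zeta_+(|D^2u|+|\nabla u|)\quad\text{on }\operatorname{supp}\eta .$$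
Multiply (6.3) by $\zeta_+\eta^2$, write $|\nabla u|^{p-2}g\zeta_+=\big(|\nabla u|^{(p-3)/2}g\zeta_+^{1/2}\big)\big(|\nabla u|^{(p-1)/2}\zeta_+^{1/2}\big)$, and use Cauchy–Schwarz, $\mathcal G\ge c_p|\nabla u|^{p-3}g^2$ and (10.4):
$$\int_{\Omega\setminus Z}|\nabla u|^{p-2}\zeta_+|D^2u|\eta^2\le C\Big(\int_{\Omega\setminus Z}|\nabla u|^{p-3}g^2\zeta_+\eta^2\Big)^{1/2}\Big(\int|\nabla u|^{p-1}\zeta_+\eta^2\Big)^{1/2}+C\lambda\int f(u)\zeta_+\eta^2\le C\Sigma .$$
Since also $\int|\nabla u|^{p-1}\zeta_+\eta^2\le C\Sigma$ and $Q_\varepsilon|\nabla\eta^2|\le C|\nabla u|^p$, we get $\int|\nabla h|\le C\Sigma$, with $C$ independent of $\varepsilon$.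

**Step 3: integration from the boundary.** As $h=0$ on $\partial\Omega$, $h(y+t\nu(y))\le\int_0^\delta|\nabla h|(y+s\nu(y))\,ds$ for $0<t<\delta\le\delta_1$. Integrate in $t\in(0,\delta)$ and $y\in\partial\Omega$; the Jacobian bounds give $\int_{\{d<\delta\}}h\le4\delta\int|\nabla h|\le C\delta\Sigma$. Let $\varepsilon\downarrow0$. $\square$

## 11. The energy in a boundary layer of width $\delta$

Estimate (10.5) controls the energy where $\nabla u$ is badly aligned with $X$. Where it is well aligned, $TX\cdot\nabla d$ is close to $(1-\frac1p)|\nabla u|^p$, and the Pohozaev identity controls it.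

**Lemma 11.** There is $\delta_2\in(0,\delta_1]$ such that (4.3) holds.

**Proof, Step 1: Pohozaev with a field supported in the layer.** In a patch, let $0<\delta\le\delta_1$ and insert $Y=(1-d/\delta)_+X\eta^2$ into (8.1). Since
$$T:DY=(1-d/\delta)_+\,T:D(X\eta^2)-\delta^{-1}\mathbf 1_{\{d<\delta\}}(TX\cdot\nabla d)\eta^2 ,$$
we obtain
$$\frac1\delta\int_{\{d<\delta\}}(TX\cdot\nabla d)\eta^2=\Big(1-\frac1p\Big)\int_{\partial\Omega}|\nabla u|^pX\cdot\nu\,\eta^2-\lambda\int f(u)\Big(1-\frac d\delta\Big)_+c\,\eta^2+\int\Big(1-\frac d\delta\Big)_+T:D(X\eta^2).$$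
In the middle term $-c\le c^-$. So (4.2), which is Lemma 9, and (10.3) give
$$\frac1\delta\int_{\{d<\delta\}}(TX\cdot\nabla d)\eta^2\le C\int_{\partial\Omega}|\nabla u|^p+\lambda\int f(u)c^-\eta^2+C\Sigma\le C(\Sigma+1). \tag{11.1}$$

**Step 2: a pointwise inequality.** We claim that with $C_1=\frac{2p}{p-1}$, $C_2=(1+4C_1)\theta^{-2}$,
$$|\nabla u|^p\le C_1(TX\cdot\nabla d)+C_2Q\quad\text{in }\Omega\cap B_{2\rho}(x_0). \tag{11.2}$$
On $Z$ this is trivial. Off $Z$,
$$TX\cdot\nabla d=|\nabla u|^p\Big[(\mathbf n\cdot X)(\mathbf n\cdot\nabla d)-\frac1pX\cdot\nabla d\Big].$$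
If $\zeta\le\theta|\nabla u|$, then $\mathbf n\cdot X=\kappa^{-1}(1-\zeta/|\nabla u|)\ge(1-\theta)^2$, and by (10.2)
$$\mathbf n\cdot\nabla d\ge(1-\theta)^2-\theta\ge1-3\theta>0,\qquad X\cdot\nabla d\le1+\theta . \tag{11.3}$$
So (10.1) yields $TX\cdot\nabla d\ge\frac12(1-\frac1p)|\nabla u|^p=C_1^{-1}|\nabla u|^p$, and $Q\ge0$. If $\zeta>\theta|\nabla u|$, then $Q>\theta^2|\nabla u|^p$, that is $|\nabla u|^p\le\theta^{-2}Q$, and $|TX\cdot\nabla d|\le2(1+\theta)|\nabla u|^p\le4\theta^{-2}Q$. Hence the right side of (11.2) is at least $(C_2-4C_1\theta^{-2})Q=\theta^{-2}Q\ge|\nabla u|^p$.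

**Step 3: summation over patches.** Multiply (11.2) by $\eta^2$, integrate over $\{d<\delta\}$, and use (11.1) and (10.5): $\int_{\{d<\delta\}}|\nabla u|^p\eta^2\le C\delta(\Sigma+1)$. By compactness finitely many balls $B_\rho(x_j)$, $x_j\in\partial\Omega$, cover $\partial\Omega$, hence also $\{d<\delta_2\}$ for some $\delta_2\in(0,\delta_1]$. On $B_\rho(x_j)$ the corresponding cutoff is $1$. Sum over $j$. $\square$

**Proof of Theorem 1.** Lemma 7 gives (4.1), Lemma 9 gives (4.2), Lemma 11 gives (4.3). Apply Lemma 2. $\blacksquare$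

## 12. Strong convergence, the limit equation, and $F(u^\star)$

The estimates already proved yield more about $u^\star$.

**Theorem 2.** Under the hypotheses of Theorem 1:

1. $u_\lambda\to u^\star$ strongly in $W^{1,p}_0(\Omega)$ as $\lambda\uparrow\lambda^\star$, $f(u^\star)u^\star\in L^1(\Omega)$, and $\int|\nabla u^\star|^{p-2}\nabla u^\star\cdot\nabla\varphi=\lambda^\star\int f(u^\star)\varphi$ for all $\varphi\in W^{1,p}_0(\Omega)\cap L^\infty(\Omega)$.
2. $F(u_\lambda)$ is bounded in $W^{1,1}_0(\Omega)$ for $\lambda\in[\lambda^\star/2,\lambda^\star)$; hence $F(u^\star)\in L^{n/(n-1)}(\Omega)$.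
3. $\int_{\{d<\delta\}}|\nabla u^\star|^p\le C\delta$ for small $\delta$, and $|\nabla u^\star|\in L^{pn/(n-1)}_{loc}(\Omega)$.

**Proof of 1.** From $\lambda\int f(u_\lambda)u_\lambda=\Sigma_\lambda\le C$ and monotone convergence, $f(u^\star)u^\star\in L^1(\Omega)$. For strong convergence we compare norms. Test the equation of $u_\lambda$ with $u^\star-u_\lambda\in W^{1,p}_0(\Omega)$, which is nonnegative:
$$\int|\nabla u_\lambda|^{p-2}\nabla u_\lambda\cdot\nabla u^\star-\int|\nabla u_\lambda|^p=\lambda\int f(u_\lambda)(u^\star-u_\lambda)\ge0 .$$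
By Hölder, $\|\nabla u_\lambda\|_p^p\le\|\nabla u_\lambda\|_p^{p-1}\|\nabla u^\star\|_p$, so $\|\nabla u_\lambda\|_p\le\|\nabla u^\star\|_p$. Together with weak convergence and the uniform convexity of $L^p$ this gives strong convergence. Then $|\nabla u_\lambda|^{p-2}\nabla u_\lambda\to|\nabla u^\star|^{p-2}\nabla u^\star$ in $L^{p/(p-1)}$, and the right-hand side of the equation passes to the limit by dominated convergence, since $f(u_\lambda)|\varphi|\le f(u^\star)\|\varphi\|_\infty$.

**Proof of 2.** Only a bound on $f(u)|\nabla u|$ near $\partial\Omega$ is missing. Let $Y$ be the field of Lemma 9, and $\zeta_j,\eta_j$ the functions of the patches at the points $x_j$ of Lemma 11. On $\{d<\delta_0/2\}\cap B_{2\rho}(x_j)$ we claim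
$$|\nabla u|\le C_3\,Y\cdot\nabla u+C_4(\zeta_j)_+,\qquad C_3=\frac1{1-3\theta},\quad C_4=\frac{1+C_3e^{K\delta_0}}\theta .$$
On $Z$ this is trivial. Where $\zeta_j\le\theta|\nabla u|$ off $Z$, (11.3) gives $Y\cdot\nabla u=e^{Kd}\nabla d\cdot\nabla u\ge(1-3\theta)|\nabla u|$. Where $\zeta_j>\theta|\nabla u|$, we have $|\nabla u|\le\theta^{-1}\zeta_j$ and $|Y\cdot\nabla u|\le e^{K\delta_0}\theta^{-1}\zeta_j$, so the right side is at least $(C_4-C_3e^{K\delta_0}\theta^{-1})\zeta_j=\theta^{-1}\zeta_j$. Let $\delta_3=\min(\delta_2,\delta_0/2)$. Each point of $\{d<\delta_3\}$ lies in some $B_\rho(x_j)$, where $\eta_j=1$, and $C_3$ and $Y$ do not depend on $j$. Hence on $\{d<\delta_3\}$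
$$|\nabla u|\le C_3\,Y\cdot\nabla u+C_4\sum_j(\zeta_j)_+\eta_j^2 .$$
Multiply by $\lambda f(u)$, integrate, and use (10.4):
$$\lambda\int_{\{d<\delta_3\}}f(u)|\nabla u|\le C_3\lambda\int_{\{d<\delta_3\}}f(u)\,Y\cdot\nabla u+C\Sigma .$$
By (9.1) and Lemma 7,
$$\lambda\int_{\{d<\delta_3\}}f(u)\,Y\cdot\nabla u\le C(\Sigma+1)+C\lambda\int_{\{d\ge\delta_3\}}f(u)|\nabla u|\le C(\Sigma+1).$$
With Lemma 7 on $\{d\ge\delta_3\}$ and $\Sigma\le C$, we get $\int_\Omega|\nabla F(u_\lambda)|=\int_\Omega f(u_\lambda)|\nabla u_\lambda|\le C$. As $F(u_\lambda)\in C^1(\overline\Omega)$ vanishes on $\partial\Omega$, the Poincaré and Sobolev inequalities bound it in $W^{1,1}_0$ and in $L^{n/(n-1)}$, and monotone convergence gives $F(u^\star)\in L^{n/(n-1)}(\Omega)$.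

**Proof of 3.** Pass to the limit in (4.3), using the strong convergence from part 1 and $\Sigma_\lambda\le C$. By Lemma 7 and Sobolev's inequality, $|\nabla u_\lambda|^p$ is bounded in $L^{n/(n-1)}_{loc}(\Omega)$; along a sequence $\nabla u_\lambda\to\nabla u^\star$ a.e., and Fatou's lemma gives the last claim. $\square$

## 13. Integrability of $f(u^\star)$ is equivalent to finiteness of $u^\star$

Assumption (1.1) entered only in Lemma 1. This gives the following.

**Theorem 3.** Let $f>0$ be increasing and $C^1$ on $[0,\infty)$ with no growth assumption, and suppose that $\lambda^\star\in(0,\infty)$ and the increasing family of minimal solutions $u_\lambda$, $\lambda<\lambda^\star$, exist as in Section 1, with no regular solution for $\lambda>\lambda^\star$. Then, with $f(\infty)=\lim_{t\to\infty}f(t)$,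
$$f(u^\star)\in L^1(\Omega)\iff u^\star<\infty\ \text{a.e. in }\Omega,$$
and in that case all conclusions of Theorems 1 and 2 hold. In general (1.1) cannot be replaced by $\liminf_{t\to\infty}f(t)/t^{p-1}>0$.

**Proof, Step 1: finiteness implies integrability and the rest.** Sections 4 to 12 use (1.1) only through the statement $u^\star<\infty$ a.e.: in Step 3 of Lemma 2, in Step 1 of Lemma 9, and for the a.e. convergence $f(u_\lambda)\uparrow f(u^\star)$. Semi-stability was derived in Lemma 4 from minimality. So if $u^\star<\infty$ a.e., all the conclusions follow.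

**Step 2: integrability implies finiteness.** We show that $f$ is unbounded. Suppose $f\le m$ for some constant $m$. Extend $f$ by $f(0)$ to $t<0$. For every $\lambda>0$ the functional $\int\frac1p|\nabla v|^p-\lambda F(v)$ is coercive and weakly lower semicontinuous on $W^{1,p}_0(\Omega)$, so it has a minimizer $v$, with $0<-\Delta_pv=\lambda f(v)\le\lambda m$. Comparison with $0$ gives $v\ge0$. Let $p'=p/(p-1)$ and $\Omega\subset B_R(0)$. The function $\tau=k(R^{p'}-|x|^{p'})$ has $|\nabla\tau|^{p-2}\nabla\tau=-(kp')^{p-1}x$, so $-\Delta_p\tau=n(kp')^{p-1}$; choosing $k$ with $n(kp')^{p-1}=\lambda m$, comparison gives $v\le\tau$, so $v$ is bounded. By Lieberman's theorem and the strong maximum principle $v$ is a positive regular solution of (1.2). As $\lambda$ was arbitrary, this contradicts $\lambda^\star<\infty$. Hence $f(\infty)=\infty$, so $f(u^\star)=\infty$ on $\{u^\star=\infty\}$, which must be a null set if $f(u^\star)\in L^1(\Omega)$.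

**Step 3: the growth condition.** For $p=2$, $f(t)=1+t$, we have $f(t)/t\to1$. Section 2 showed that $\lambda^\star=\lambda_1(\Omega)$, that the minimal solutions exist and increase with $\lambda$, and, by (2.1), that $f(u^\star)\notin L^1(\Omega)$. $\square$
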